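# Definable elementary embeddings without power sets

## 1. Shifting the integers, shifting the natural numbers

Take the structure $(\mathbb Z,<)$ and the map $s(n)=n+1$. Its graph is defined by the formula "$x<y$ and nothing lies strictly between $x$ and $y$", which uses no parameters. The map is an automorphism, so for every formula $\psi$ we have $\psi(n_1,\dots,n_k)\leftrightarrow\psi(s(n_1),\dots,s(n_k))$. Thus $s$ is a definable elementary embedding of $\mathbb Z$ into itself. It moves every point, and every $y$ lies below some value of $s$, namely $s(y)$.

Now try the same formula on $(\mathbb N,<)$. It still defines $n\mapsto n+1$, but the formula "nothing lies below $v$" holds at $0$ and fails at $1$, so the map is not elementary. No other map will do: $n$ is the only point with exactly $n$ points below it, so an elementary $j:\mathbb N\to\mathbb N$ must fix every $n$.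

A more general reason is at work here. Let $M$ be any structure with a well-order definable without parameters, and suppose that $j:M\to M$ is elementary, not the identity, and definable without parameters. Let $\kappa$ be the least point with $j(\kappa)\ne\kappa$, and let $\psi(v)$ say "$v$ is the least point moved by $j$". This is a parameter-free formula, and $\kappa$ is its only solution. Elementarity gives $\psi(j(\kappa))$, so $j(\kappa)=\kappa$, a contradiction.

Parameters change the picture. Let $A$ be an infinite set with no relations at all. Swapping two points $a\neq b$ is an automorphism definable from $a$ and $b$. Without parameters, no function other than the identity is definable in $A$: if $f(c)=d\ne c$, then swapping $d$ with a third point $e$ is an automorphism that fixes $c$ and moves $d$, yet it should preserve the graph of $f$. So parameters do buy new maps. They also spoil the argument of the last paragraph. If $j$ is defined from $p$, then "$v$ is the least point moved" is a formula $\psi(v,p)$, and from $\psi(\kappa,p)$ elementarity gives only $\psi(j(\kappa),j(p))$: the point $j(\kappa)$ is the least point moved by the map defined from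 $j(p)$. If $j(p)\ne p$, nothing contradictory has been said.

The universe of set theory has well-ordered ordinals, like $\mathbb N$, and it has plenty of parameters. Can it carry a non-trivial elementary embedding into itself that is definable from a parameter? We ask this for two versions of set theory without the Power Set Axiom.

## 2. Two set theories without Power Set, and two theorems

Everything is in the language $\{\in\}$.

**Definition (base theories).** $\mathrm{ZF}^-$ is $\mathrm{ZF}$ without Power Set, formulated with the Separation Scheme and the Collection Scheme. $\mathrm{ZF}^{c-}$ is $\mathrm{ZF}$ without Power Set, formulated with Separation and only the Replacement Scheme. Both contain Extensionality, Foundation, Pairing, Union and Infinity. No form of choice is assumed. $\mathrm{ZFC}^-$ is $\mathrm{ZF}^-$ plus "every set can be well-ordered".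

Collection says: if $\forall x\in a\,\exists y\,\psi(x,y)$, then some set $b$ satisfies $\forall x\in a\,\exists y\in b\,\psi(x,y)$. Replacement says the same only when the $y$ is unique for each $x$. With Separation, Collection implies Replacement, so $\mathrm{ZF}^-$ proves everything that $\mathrm{ZF}^{c-}$ does. In full $\mathrm{ZF}$ one gets Collection from Replacement: send $x$ to the *least* $\alpha$ such that $V_\alpha$ contains a witness, which is a function, and take the supremum. Without Power Set the $V_\alpha$ need not be sets, and this argument is not available. Keep it in mind: a hierarchy of sets turns Replacement into Collection.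

A model of $\mathrm{ZF}^-$ to think about is $\mathrm{HC}$, the collection of hereditarily countable sets. It contains each subset of $\omega$, but not the set of all of them.

**Definition (embeddings).** Let $V$ be the universe of the theory, that is, an arbitrary model of it, not necessarily well-founded. A map $j:V\to V$ is *definable from parameters* if for some formula $\varphi$ and some set $p$, $j(x)=y\iff\varphi(x,y,p)$. It is *non-trivial* if $j(x)\ne x$ for some $x$, and *cofinal* if for every $y$ there is $x$ with $y\in j(x)$. It is *elementary* if for every formula $\psi$ of $\{\in\}$, $\forall x_1\dots\forall x_n(\psi(x_1,\dots,x_n)\leftrightarrow\psi(j(x_1),\dots,j(x_n)))$. This is a scheme, with one axiom for each $\psi$.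

The identity is cofinal, since $y\in\{y\}$. The constant map $x\mapsto\emptyset$ is not.

**Definition ($T_\varphi$).** For a base theory $T$ and a formula $\varphi(x,y,z)$, let $T_\varphi$ be $T$ with a new constant $p$ and the axioms $\forall x\,\exists!y\,\varphi(x,y,p)$ and $\exists x\,\neg\varphi(x,x,p)$, together with the full elementarity scheme for the map $x\mapsto$ the unique $y$ with $\varphi(x,y,p)$. "With the cofinality axiom" means that we add $\forall y\,\exists x\,\exists z\,(\varphi(x,z,p)\wedge y\in z)$.

For example, let $\varphi(x,y,p)$ be "$y=x\cup\{p\}$". Then $T_\varphi$ is inconsistent because of a single instance of the scheme: "$v$ has no elements" is true of $\emptyset$ and false of its image $\{p\}$. The difficulty is to treat all $\varphi$ at once.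

One case is known. Suzuki's theorem, in a version for $\mathrm{ZF}^-$, says that for each $\varphi$ the theory $\mathrm{ZF}^-$ proves that no $p$ makes $\varphi(\cdot,\cdot,p)$ a non-trivial, cofinal, elementary embedding of the universe into itself. The same holds for models of Zermelo set theory. Richard Matthews, "Taking Reinhardt's Power Away", arXiv:2009.01127 (2020), asks what happens if one drops one of the two features used. Item 1: is a non-trivial elementary $j:V\to V$, definable from parameters, consistent with $\mathrm{ZF}^-$, if $j$ need not be cofinal? Item 2: is a non-trivial *cofinal* elementary $j:V\to V$, definable from parameters, consistent with $\mathrm{ZF}^{c-}$? The answers are yes, relative to a large cardinal hypothesis, and no.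

Let I1 be the statement: there are a limit ordinal $\lambda>\omega$ and a non-trivial elementary $j:V_{\lambda+1}\to V_{\lambda+1}$.

**Theorem A.** There is an explicit formula $\varphi$ such that $\mathrm{ZFC}+\mathrm{I1}$ proves that $(\mathrm{ZFC}^-)_\varphi$, without the cofinality axiom, has a transitive model. Hence $\mathrm{Con}(\mathrm{ZFC}+\mathrm{I1})$ implies $\mathrm{Con}((\mathrm{ZF}^-)_\varphi)$.

**Theorem B.** For every formula $\varphi$, the following theory is inconsistent: $(\mathrm{ZF}^{c-})_\varphi$ without the cofinality axiom, plus $\exists z\,(p\in j(z))$. Since cofinality yields such a $z$, $(\mathrm{ZF}^{c-})_\varphi$ with the cofinality axiom is inconsistent.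

Here $j$ denotes the map that $\varphi(\cdot,\cdot,p)$ defines. Theorem B asks much less than cofinality: only the single set $p$ has to be covered.

## 3. Hereditarily countable sets do not move

Work in $\mathrm{ZFC}$. Before looking for a model with an embedding, we test $\mathrm{HC}$.

**Example.** Every elementary $j:\mathrm{HC}\to\mathrm{HC}$ is the identity, definable or not. First, $j(n)=n$ for $n\in\omega$ by induction, because $0$ is definable and $n+1$ is definable from $n$; also $j(\omega)=\omega$. If $A\subseteq\omega$, then $j(A)\subseteq\omega$, and $n\in A\iff j(n)=n\in j(A)$. So $j(A)=A$. The same works for $E\subseteq\omega\times\omega$, since $j((m,n))=(m,n)$. Finally, let $x\in\mathrm{HC}$. Choose a surjection $e:\omega\to\mathrm{tc}(\{x\})$, put $a\,E\,b\iff e(a)\in e(b)$, and pick $u\in\omega$ with $e(u)=x$. Then $e(b)=\{e(a):a\,E\,b\}$ for all $b$, since $\mathrm{tc}(\{x\})$ is transitive. As $E$ is well-founded, $e$ is the only function on $\omega$ with this property. So $x$ is definable in $\mathrm{HC}$ from $E$ and $u$, which $j$ fixes, and hence $j(x)=x$.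

The example shows that the sets of $\mathrm{HC}$ are described by well-founded relations on $\omega$, and what $j$ does to a set is dictated by what it does to its description. If the relations lived on a base set whose elements can *move*, then the same mechanism would produce an embedding. The base set will be $V_\lambda$.

## 4. Relations on $V_\lambda$ as codes: proof of Theorem A

Work in $\mathrm{ZFC}$, and let $j:V_{\lambda+1}\to V_{\lambda+1}$ be as in I1. Could $V_{\lambda+1}$ itself serve as the model? It cannot, because $\{V_\lambda\}\notin V_{\lambda+1}$, so Pairing fails. There is a second problem. Put $\theta=|V_\lambda|$. The map $j$ has $2^\theta$ elements, and we want it to be definable from a *single set* of a model whose sets have size at most $\theta$. The restriction $j\restriction V_\lambda$ is small enough. What makes the proof run is that this restriction determines everything.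

For a function $p$ and a set $E$ write
$$p^+(E)=\bigcup\{p(e):e\in\mathrm{dom}(p),\ e\subseteq E\}.$$
For example, if $p=j\restriction V_\lambda$ and $x\in V_\lambda$, then $p^+(\{x\})=p(\emptyset)\cup p(\{x\})=\{j(x)\}$.

Let $H=H_{\theta^+}=\{x:|\mathrm{tc}(\{x\})|\le\theta\}$.

**Step A1: $H\models\mathrm{ZFC}^-$.** This is the model; we check its axioms. $H$ is transitive, contains $\omega$, and is closed under pairs, unions and subsets. This gives Extensionality, Foundation, Infinity, Pairing, Union and Separation. For Collection, let $a\in H$ and suppose that for each $x\in a$ there is $y\in H$ with $H\models\psi(x,y)$. Choose such a $y_x$ for each $x\in a$. The set $\{y_x:x\in a\}$ has at most $\theta$ elements, each with transitive closure of size at most $\theta$. So it belongs to $H$. Finally, any $a\in H$ has a well-order that is a subset of $a\times a\in H$, so this well-order lies in $H$.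

**Step A2: how $j$ acts on $V_\lambda$.** We need that $j$ respects the levels $V_\alpha$. An $x$ satisfies $V_{\lambda+1}\models\exists y\,(x\in y)$ exactly when $x\in V_\lambda$. So $V_\lambda$ is definable in $V_{\lambda+1}$ as the unique element whose members are exactly these $x$, and $j(V_\lambda)=V_\lambda$. Hence $x\in V_\lambda$ implies $j(x)\in V_\lambda$, and $j\restriction V_\lambda:V_\lambda\to V_\lambda$ is elementary, because truth in $V_\lambda$ is truth in $V_{\lambda+1}$ with quantifiers bounded by $V_\lambda$.

As $\lambda$ is a limit, $V_\lambda\times V_\lambda\subseteq V_\lambda$, and $\langle V_\beta:\beta\le\alpha\rangle\in V_\lambda$ for each $\alpha<\lambda$. Therefore "$y=V_\alpha$" is expressible over $V_\lambda$: there is a function $f$ on $\alpha+1$ with $f(0)=\emptyset$, such that the members of $f(\beta+1)$ are exactly the subsets of $f(\beta)$, with unions at limits, and with $f(\alpha)=y$. (Subsets of members of $V_\lambda$ are in $V_\lambda$, so $V_\lambda$ judges this correctly.) By elementarity $j(V_\alpha)=V_{j(\alpha)}$, with $j(\alpha)<\lambda$. Also $\alpha\le j(\alpha)$: if $\alpha$ were least with $j(\alpha)<\alpha$, then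 $j(j(\alpha))<j(\alpha)$ would contradict minimality. Put
$$p=j\restriction V_\lambda\subseteq V_\lambda\times V_\lambda .$$
Each $A\subseteq V_\lambda$ has $\mathrm{tc}(\{A\})\subseteq V_\lambda\cup\{A\}$, so $p\in V_{\lambda+1}\subseteq H$.

**Step A3: $p$ determines $j$.** We show
$$j(E)=p^+(E)\qquad\text{for every }E\subseteq V_\lambda. \tag{1}$$
If $e\in V_\lambda$ and $e\subseteq E$, then $p(e)=j(e)\subseteq j(E)$. This gives $p^+(E)\subseteq j(E)$. Conversely, for $\alpha<\lambda$ the set $E\cap V_\alpha$ is an element of $V_\lambda$ and a subset of $E$, and $p(E\cap V_\alpha)=j(E)\cap j(V_\alpha)=j(E)\cap V_{j(\alpha)}$. Since $j(\alpha)\ge\alpha$, we have $\bigcup_{\alpha<\lambda}V_{j(\alpha)}=V_\lambda\supseteq j(E)$, so these sets cover $j(E)$.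

**Step A4: every set in $H$ has a code.** A *code* is a pair $E,u$, where $E\subseteq V_\lambda\times V_\lambda$ is well-founded and $u\in V_\lambda$. (In formulas, $E$ and $u$ are two separate variables.) Let $\pi_E$ be the unique function on $V_\lambda$ with
$$\pi_E(b)=\{\pi_E(a):a\,E\,b\}.$$
The code $E,u$ denotes $\pi_E(u)$. For example, let $E=\{(0,1),(0,2),(1,2)\}$. Then $\pi_E(0)=\emptyset$, $\pi_E(1)=\{\emptyset\}$ and $\pi_E(2)=\{\emptyset,\{\emptyset\}\}$, and every other point goes to $\emptyset$. With $E'=\{(1,0)\}$, the code $E',0$ denotes $\{\emptyset\}$, just as $E,1$ does.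

The range of $\pi_E$ is transitive and has size at most $\theta$, so $\pi_E(u)\in H$. Conversely, let $x\in H$. Take a surjection $e:V_\lambda\to\mathrm{tc}(\{x\})$ and put $a\,E\,b\iff e(a)\in e(b)$. This $E$ is well-founded, and $e(b)=\{e(a):a\,E\,b\}$ because $\mathrm{tc}(\{x\})$ is transitive. So $\pi_E=e$, and any $u$ with $e(u)=x$ gives a code $E,u$ of $x$.

**Step A5: truth in $H$ is truth about codes in $V_{\lambda+1}$.** The following are first-order over $V_{\lambda+1}$ without parameters. Recall that $V_\lambda$ is definable there, and that pairs of elements of $V_\lambda$ lie in $V_\lambda$.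

- "$E,u$ is a code". Well-foundedness says that each non-empty subset of $V_\lambda$ has an $E$-minimal element, and the subsets of $V_\lambda$ are the elements of $V_{\lambda+1}$.
- $(E,u)\sim(E',u')$, meaning $\pi_E(u)=\pi_{E'}(u')$. This holds iff there is $B\subseteq V_\lambda\times V_\lambda$ with $(u,u')\in B$ such that whenever $(a,a')\in B$: for each $c\,E\,a$ there is $c'\,E'\,a'$ with $(c,c')\in B$, and for each $c'\,E'\,a'$ there is $c\,E\,a$ with $(c,c')\in B$.
- $\pi_E(u)\in\pi_{E'}(u')$, which holds iff $\exists b\,(b\,E'\,u'\wedge(E,u)\sim(E',b))$.

For the second item: given such a $B$, well-founded induction yields $\pi_E(a)=\pi_{E'}(a')$ for all $(a,a')\in B$. Conversely, if $\pi_E(u)=\pi_{E'}(u')$, then $B=\{(a,a'):\pi_E(a)=\pi_{E'}(a')\}$ works. In the small example above, $(E,1)\sim(E',0)$ is witnessed by $B=\{(1,0),(0,1)\}$: the only $E$-predecessor of $1$ is $0$, the only $E'$-predecessor of $0$ is $1$, and $(0,1)\in B$; the pair $(0,1)$ itself consists of points without predecessors.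

Given a formula $\psi$, let $\psi^*$ arise by replacing $=$ and $\in$ by these formulas, and quantifiers by quantifiers over codes. By induction on $\psi$, using Step A4 for the quantifiers,
$$H\models\psi(\pi_{E_1}(u_1),\dots)\iff V_{\lambda+1}\models\psi^*(E_1,u_1,\dots). \tag{2}$$

**Step A6: the embedding $j^*$ of $H$.** Define
$$j^*(\pi_E(u))=\pi_{j(E)}(j(u)).$$
Since $j$ preserves "is a code", $j(E),j(u)$ is a code. Since it preserves $\sim$, the value does not depend on the code chosen. By (2), then elementarity of $j$ for $\psi^*$, then (2) again,
$$H\models\psi(\pi_{E_1}(u_1),\dots)\iff V_{\lambda+1}\models\psi^*(j(E_1),j(u_1),\dots)\iff H\models\psi(j^*(\pi_{E_1}(u_1)),\dots).$$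
So $j^*:H\to H$ is elementary.

**Step A7: $j^*$ is non-trivial.** We show that it extends $j$. For $A\subseteq V_\lambda$ let
$$E_A=\{((0,a),(0,b)):a\in b\in V_\lambda\}\cup\{((0,a),(1,0)):a\in A\}.$$
This relation is well-founded. By induction $\pi_{E_A}((0,a))=a$, and hence $\pi_{E_A}((1,0))=A$. As $E_A$ is definable from $A$ over $V_{\lambda+1}$ by a formula without further parameters, $j(E_A)=E_{j(A)}$; also $j((1,0))=(1,0)$. Thus $j^*(A)=\pi_{E_{j(A)}}((1,0))=j(A)$. Every element of $V_{\lambda+1}$ is such an $A$, so $j^*$ extends the non-trivial map $j$.

**Step A8: $j^*$ is definable over $H$ from $p$.** This is where (1) pays off. Let $\varphi(x,y,p)$ say: $p$ is a function, and there are $E\subseteq\mathrm{dom}(p)\times\mathrm{dom}(p)$, $u\in\mathrm{dom}(p)$, and functions $\pi,\pi'$ on $\mathrm{dom}(p)$ such that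

- for all $b\in\mathrm{dom}(p)$: $\pi(b)=\{\pi(a):a\,E\,b\}$ and $\pi'(b)=\{\pi'(a):a\in\mathrm{dom}(p),\ (a,b)\in p^+(E)\}$;
- $\pi(u)=x$ and $\pi'(p(u))=y$.

Evaluate this in $H$ with $p=j\restriction V_\lambda$, so that $\mathrm{dom}(p)=V_\lambda$. Suppose $E,u,\pi,\pi'$ are witnesses. If $a\,E\,b$, then $\pi(a)\in\pi(b)$, so $\mathrm{rk}\,\pi(a)<\mathrm{rk}\,\pi(b)$. Hence $E$ is well-founded, and $\pi=\pi_E$. By (1), $p^+(E)=j(E)\subseteq V_\lambda\times V_\lambda$, which is well-founded by elementarity, so $\pi'=\pi_{j(E)}$. Therefore $x=\pi_E(u)$ and $y=\pi_{j(E)}(j(u))=j^*(x)$. Conversely, given $x\in H$, choose a code $E,u$ of $x$. The functions $\pi_E$ and $\pi_{j(E)}$ have size $\theta$ and consist of elements of $H$. So they lie in $H$, and they witness $\varphi(x,j^*(x),p)$.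

We have shown that $H\models\varphi(x,y,p)\iff j^*(x)=y$. With Steps A1, A6 and A7, $(H,\in,p)$ is a transitive model of $(\mathrm{ZFC}^-)_\varphi$. This proves Theorem A.

By Theorem B, applied inside $H$, this embedding is not cofinal, and its failure is located precisely: there is no $z\in H$ with $p\in j^*(z)$.

## 5. A moving parameter, and the infinite list that blocks Suzuki-style arguments over $\mathrm{ZF}^{c-}$

We turn to Theorem B. Suppose $V\models\mathrm{ZF}^{c-}$ and $j=\varphi(\cdot,\cdot,p)$ is non-trivial and elementary. Section 1 showed that the least moved ordinal of $j$ gives no contradiction, because its definition mentions $p$. A sensible repair is to quantify $p$ away. Consider *all* $q$ for which $\varphi(\cdot,\cdot,q)$ is a non-trivial elementary embedding, and let $\kappa_0$ be the least ordinal that is the least moved ordinal of one of them. No parameter is mentioned now. Choose $q$ whose map $j_q$ has least moved ordinal $\kappa_0$. The definition of $\kappa_0$ is preserved by $j_q$, so $j_q(\kappa_0)=\kappa_0$, and this is a contradiction.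

The argument breaks at one word. "$\varphi(\cdot,\cdot,q)$ is *elementary*" is an infinite list of statements, not a formula, so $\kappa_0$ has not been defined. Replacing elementarity by $\Sigma_n$-elementarity gives a formula, but then the definition of $\kappa_0$ is more complex than $\Sigma_n$, and nothing says that $j_q$ preserves it. What we need is a condition, expressible by one formula, that *implies* full elementarity.

If the universe is the union of a hierarchy of sets with good reflection properties, there is such a condition: be elementary on each transitive set, and be cofinal. Over $\mathrm{ZF}^{c-}$ there is no such hierarchy for $V$. The naive upgrade is not available either: it is known that cofinal $\Sigma_1$-elementary embeddings between models of $\mathrm{ZF}^{c-}$ need not be $\Sigma_2$-elementary.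

So we leave $V$ and carry out the argument in an inner model $N$ that is built as a union of sets $N_\alpha$. For this, $j$ must restrict to a map $N\to N$, the restriction must be cofinal *in* $N$, and the hierarchy must reflect formulas that mention all the maps $j_q$.

**Facts used in $\mathrm{ZF}^{c-}$.** All of these hold because Replacement is only applied to functions with unique values. Products: $a\times b=\bigcup_{x\in a}(\{x\}\times b)$. Recursion on $\omega$ and transfinite recursion, hence transitive closures and ranks; every non-empty class has an element of least rank. The sets $t^n$ and $t^{<\omega}$, since $t^{n+1}$ is an image of $t^n\times t$. Satisfaction relations of set structures, by recursion on complexity, each stage being separated from the product of a set of codes with $t^{<\omega}$. The set of all parametrically definable subsets of a set structure with domain $t$, which is an image of a subset of $\omega\times t^{<\omega}$.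

## 6. Every set lies in some $j(x)$

Fix $\varphi$. From here to the end of Section 8, work in a model $V$ of the theory in Theorem B: $V\models\mathrm{ZF}^{c-}$, $j=\varphi(\cdot,\cdot,p)$ is a non-trivial elementary map $V\to V$, and $p\in j(z)$. Since $j$ is definable from $p$, Separation and Replacement apply to formulas mentioning $j$. Classes are definable classes of $V$. Elementarity of $j$ refers only to formulas of $\{\in\}$.

**Step B1: elementary properties of $j$.** We need that $j$ acts well on finite sequences and moves an ordinal. By elementarity for $x=y$, $j$ is injective. By induction $j(n)=n$ for $n\in\omega$, and $j(\omega)=\omega$. If $a$ is a sequence of length $n\in\omega$, then $j(a)$ is a sequence of length $j(n)=n$, and $j(a)(i)=j(a)(j(i))=j(a(i))$ for $i<n$. So $j(a)=j\circ a$.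

Suppose $j$ fixed every ordinal, and let $x$ be of least rank with $j(x)\ne x$. If $y\in x$, then $y$ has smaller rank, so $y=j(y)\in j(x)$. If $y\in j(x)$, then $\mathrm{rk}(y)<\mathrm{rk}(j(x))=j(\mathrm{rk}(x))=\mathrm{rk}(x)$. So $j(y)=y\in j(x)$, and elementarity gives $y\in x$. Thus $j(x)=x$, a contradiction. So $j$ moves an ordinal.

**Step B2: one relation for all candidate maps.** To quantify over parameters we put all maps into a single relation. Let $R(q,x,y)$ be the parameter-free formula of $\{\in\}$ saying: "$\varphi(\cdot,\cdot,q)$ defines an injective total function $V\to V$, and $\varphi(x,y,q)$". If $R(q,x,y)$ holds for some $x,y$, call $q$ *good*, and write $j_q$ for the function. By Step B1, $p$ is good, and $j_p=j$.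

As a toy case, let $\varphi(x,y,q)$ say that $y$ is the ordered pair $(q,x)$. Then every $q$ is good and $j_q(x)=(q,x)$. These maps are not elementary, since $\emptyset$ goes to a non-empty set, but $R$ asks only for injectivity and totality.

**Step B3: covering every $y$.** We use $p\in j(z)$ to show that $j$ is automatically cofinal, with an explicit witness. For a set $y$ let
$$f_y=\{(q,x):q\in z\wedge R(q,x,y)\}.$$
By injectivity there is at most one $x$ for each $q\in z$, so $f_y$ is a set by Separation and Replacement. (In the toy case with $z=\{0,1\}$, we get $f_{(0,5)}=\{(0,5)\}$ with range $\{5\}$, while $f_\emptyset=\emptyset$.) The definition of $f_y$ from $z$ and $y$ is a formula of $\{\in\}$, so by elementarity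
$$j(f_y)=\{(q,x):q\in j(z)\wedge R(q,x,j(y))\}.$$
Now $p\in j(z)$, and $R(p,y,j(y))$ holds because $j_p=j$. Hence $(p,y)\in j(f_y)$, and
$$y\in\mathrm{ran}\,j(f_y)=j(\mathrm{ran}\,f_y). \tag{3}$$

In words: $f_y$ collects the preimages of $y$ under the maps with parameter in $z$. Applying $j$, we obtain preimages of $j(y)$ under maps with parameter in $j(z)$. One of these maps is $j$ itself, and the preimage of $j(y)$ under it is $y$.

The witness $\mathrm{ran}\,f_y$ is explicit, so if $N$ is closed under the maps $j_q$ and their inverses, and satisfies enough Separation for $R$, then the witness for $y\in N$ will lie in $N$. This tells us how to build $N$.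

## 7. The hierarchy $N_\alpha$

For a transitive set $A$ let
$$A^*=\mathrm{tc}\big(A\cup\{A\}\cup\{y:\exists q,x\in A\ R(q,x,y)\}\cup\{x:\exists q,y\in A\ R(q,x,y)\}\big).$$
This is a set by Replacement, since $y$ is determined by $(q,x)$ and $x$ is determined by $(q,y)$. In the toy case take $A=\{\emptyset\}$. The only new image is $(\emptyset,\emptyset)=\{\{\emptyset\}\}$, and there are no preimages, because $\emptyset$ is not an ordered pair. So $A^*=\{\emptyset,\{\emptyset\},\{\{\emptyset\}\}\}$.

**Definition ($N$).** Let $N_0=\mathrm{tc}(\{p,z\})$. Let $N_{\alpha+1}$ be the set of all subsets of $N_\alpha^*$ that are definable with parameters over $(N_\alpha^*,\in,R\cap(N_\alpha^*)^3)$. Let $N_\alpha=\bigcup_{\beta<\alpha}N_\beta$ for limit $\alpha$, and $N=\bigcup_\alpha N_\alpha$.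

By the facts of Section 5 this recursion is legitimate, and $N$ is a definable class (from $p$ and $z$). Each $a\in N_\alpha^*$ equals $\{v\in N_\alpha^*:v\in a\}$, since $N_\alpha^*$ is transitive. So $N_\alpha\subseteq N_\alpha^*\subseteq N_{\alpha+1}$. The elements of $N_{\alpha+1}$ are subsets of $N_\alpha^*\subseteq N_{\alpha+1}$, so $N_{\alpha+1}$ is transitive. Hence all $N_\alpha$ are transitive and increasing. Moreover $N_\alpha\in N_\alpha^*\subseteq N_{\alpha+1}$, and $p,z\in N_0\subseteq N$. A transitive set or class $M$ is viewed as a structure $(M,\in,R)$, also written $(M,R)$, with $R$ restricted to $M^3$. Here $R$ is the true relation computed in $V$, not reinterpreted in $M$.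

**Step B4: closure.** This makes the maps $j_q$ with $q\in N$ act on $N$. If $q,x\in N$ and $R(q,x,y)$, then $q,x\in N_\alpha$ for some $\alpha$, so $y\in N_\alpha^*\subseteq N$. Likewise, if $q,y\in N$ and $R(q,x,y)$, then $x\in N$.

**Step B5: $\mathrm{Ord}\subseteq N$.** This ensures that least moved ordinals are seen in $N$. The set $N_\alpha^*\cap\mathrm{Ord}$ is an ordinal. It is not an element of $N_\alpha^*$, since otherwise it would be an element of itself, but it is definable over $N_\alpha^*$, so it belongs to $N_{\alpha+1}$. Hence $N_\alpha\cap\mathrm{Ord}<N_{\alpha+1}\cap\mathrm{Ord}$, and by induction $N_\alpha\cap\mathrm{Ord}\ge\alpha$.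

**Step B6: reflection.** Here the hierarchy pays for the missing Collection. Let $\Sigma$ be a finite subformula-closed set of formulas of $\{\in,R\}$ built from $\neg,\wedge,\exists$. *There are unboundedly many $\gamma$ such that every $\sigma\in\Sigma$ is absolute between $(N_\gamma,\in,R)$ and $(N,\in,R)$.*

For $\exists v\,\tau\in\Sigma$ and $\vec w\in N$, let $h_\tau(\vec w)$ be the least $\alpha$ such that $N_\alpha$ contains a $v$ with $(N,R)\models\tau(v,\vec w)$, if there is one, and $0$ otherwise. This is a function with unique values, so by Replacement in $V$ it is bounded on the tuples from any $N_\beta$. Given $\beta_0$, let $\beta_{n+1}$ be the least ordinal $>\beta_n$ that bounds all $h_\tau$ on tuples from $N_{\beta_n}$, and let $\gamma=\sup_n\beta_n$. Then $\gamma>\beta_0$ is a limit, and $N_\gamma=\bigcup_nN_{\beta_n}$. Absoluteness follows by induction on $\sigma\in\Sigma$. Atomic and Boolean cases are clear. If $\sigma=\exists v\,\tau$, $\vec w\in N_\gamma$ and $(N,R)\models\sigma(\vec w)$, then $\vec w\in N_{\beta_n}$ for some $n$. So there is $v\in N_{\beta_{n+1}}\subseteq N_\gamma$ with $(N,R)\models\tau(v,\vec w)$, and by the induction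 hypothesis $(N_\gamma,R)\models\tau(v,\vec w)$. The other direction is immediate from the induction hypothesis.

**Step B7: $(N,\in,R)\models\mathrm{ZF}^-$, with Separation and Collection for all formulas of $\{\in,R\}$.** Extensionality and Foundation hold since $N$ is transitive, and Infinity holds by Step B5. For $x,y\in N_\alpha$ the sets $\{x,y\}$ and $\bigcup x$ are definable subsets of $N_\alpha^*$, which gives Pairing and Union.

*Separation.* Given $a,\vec w\in N$ and $\psi$, use Step B6 to choose $\gamma$ with $a,\vec w\in N_\gamma$ such that $\psi$ is absolute between $N_\gamma$ and $N$. Then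
$$\{v\in a:(N,R)\models\psi(v,\vec w)\}=\{v\in a:(N_\gamma,R)\models\psi(v,\vec w)\}.$$
The right side is definable over $(N_\gamma^*,\in,R)$ from the parameters $N_\gamma,a,\vec w\in N_\gamma^*$: bound all quantifiers of $\psi$ by $N_\gamma$. So it belongs to $N_{\gamma+1}$.

*Collection.* Suppose that for each $x\in a$ there is $y\in N$ with $(N,R)\models\psi(x,y,\vec w)$. Let $\alpha_x$ be the least $\alpha$ such that $N_\alpha$ contains such a $y$. By Replacement in $V$, $\alpha=\sup_{x\in a}\alpha_x$ exists, and $N_\alpha\in N$ collects witnesses.

**Step B8: for $y\in N$, also $f_y\in N$ and $\mathrm{ran}\,f_y\in N$.** This makes the witness in (3) available inside $N$. By transitivity $z\subseteq N$. If $q\in z$ and $R(q,x,y)$, then $x\in N$ by Step B4. So $f_y\subseteq N$, and by Replacement $f_y\subseteq N_\beta$ for some $\beta$. As $N_\beta\in N$, Separation in $(N,R)$ gives $f_y\in N$. Then $\mathrm{ran}\,f_y\in N$, since $N\models\mathrm{ZF}^-$.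

**Step B9: $N$ computes satisfaction correctly.** For a transitive set $t$ let $\mathrm{Sat}(t)\subseteq\omega\times t^{<\omega}$ be the satisfaction relation of $(t,\in,R\cap t^3)$, with formulas coded by elements of $\omega$. Let $t\in N$. Then $R\cap t^3\in N$ by Step B7. Every finite sequence from $t$ is in $N$, by induction on its length, so the set $t^{<\omega}$ formed in $N$ is the true one. By Step B7, $N$ contains a set satisfying Tarski's recursion for $(t,\in,R\cap t^3)$. Being such a set is absolute between $N$ and $V$, and by induction on complexity there is only one. So $\mathrm{Sat}(t)$ as computed in $(N,R)$ is the true $\mathrm{Sat}(t)$.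

## 8. A parameter-free class of embeddings of $N$, and the contradiction

Now we can write down the condition asked for in Section 5: elementary on each transitive set, and cofinal.

**Definition ($E$).** Let $E$ be the class of all $q\in N$ such that $(N,\in,R)$ satisfies the following.

1. $\exists x\,\exists y\,R(q,x,y)$. Then $q$ is good, and by Step B4 the relation $R(q,\cdot,\cdot)\cap N^2$ is the graph of $j_q\restriction N:N\to N$.
2. For every transitive $t$: $j_q(t)$ is transitive, $j_q(x)\in j_q(t)$ for all $x\in t$, and for all $e\in\omega$ and $a\in t^{<\omega}$, $(e,a)\in\mathrm{Sat}(t)\iff(e,j_q\circ a)\in\mathrm{Sat}(j_q(t))$. That is, $j_q\restriction t:(t,\in,R)\to(j_q(t),\in,R)$ is elementary.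
3. $\forall y\,\exists x\ y\in j_q(x)$.
4. $j_q(\alpha)\ne\alpha$ for some ordinal $\alpha$.

The model $N$ was built from $p$ and $z$, but inside the structure $(N,\in,R)$ the class $E$ is definable *without parameters*: "$j_q(x)=y$" is just the atomic formula $R(q,x,y)$.

**Step B10: $p\in E$.** Here we use the elementarity of $j$ on $V$.

For (1): for any $x\in N$ we have $R(p,x,j(x))$, and $j(x)\in N$ by Step B4.

For (2): let $t\in N$ be transitive. By elementarity $j(t)$ is transitive, and $j(x)\in j(t)$ for $x\in t$; also $j(t)\in N$ by Step B4. As $R$ is given by a parameter-free formula of $\{\in\}$, $j(R\cap t^3)=R\cap j(t)^3$ and $j(\mathrm{Sat}(t))=\mathrm{Sat}(j(t))$. So, by Step B1,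
$$(e,a)\in\mathrm{Sat}(t)\iff j((e,a))=(j(e),j(a))=(e,j\circ a)\in\mathrm{Sat}(j(t)).$$
By Step B9 these are the relations computed in $N$.

For (3): if $y\in N$, then $y\in j(\mathrm{ran}\,f_y)$ by (3) of Section 6, and $\mathrm{ran}\,f_y\in N$ by Step B8.

For (4): by Step B1 the map $j$ moves an ordinal, and that ordinal is in $N$ by Step B5.

**Step B11: members of $E$ give fully elementary maps of $N$.** This is what the finite condition had to imply. *For each formula $\psi$ of $\{\in,R\}$, all $q\in E$ and all $\vec x\in N$,*
$$(N,R)\models\psi(\vec x)\iff(N,R)\models\psi(j_q(\vec x)). \tag{4}$$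

Rewrite $\psi$ with $\neg,\wedge,\exists$, let $\Sigma\ni\psi$ be finite and subformula-closed, and let $D$ be the unbounded class of $\gamma$ given by Step B6. The sets $N_\gamma$, $\gamma\in D$, form a chain of pieces that agree with $N$ about $\Sigma$. We show that their images $j_q(N_\gamma)$ form another such chain. Nothing is claimed about how $j_q(N_\gamma)$ sits in the hierarchy $N_\alpha$; it is only some transitive set in $N$.

*Transfer: if $\gamma<\gamma'$ are in $D$, then $j_q(N_\gamma)\subseteq j_q(N_{\gamma'})$, and every $\sigma\in\Sigma$ is absolute between $(j_q(N_\gamma),R)$ and $(j_q(N_{\gamma'}),R)$.* Consider the formula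
$$X\subseteq Y\ \wedge\ \bigwedge_{\sigma\in\Sigma}\forall\vec w\in X\ \big(\sigma^X(\vec w)\leftrightarrow\sigma^Y(\vec w)\big),$$
where $\sigma^X$ is $\sigma$ with all quantifiers bounded by $X$. It is true of $X=N_\gamma$, $Y=N_{\gamma'}$, since both pieces agree with $N$ about $\Sigma$. All its quantifiers are bounded by $X$ and $Y$, so it holds in $(t,\in,R)$ for the transitive set $t=N_{\gamma'+1}\in N$, which contains $N_\gamma$ and $N_{\gamma'}$ as elements. By (2) for $t$, it holds of $j_q(N_\gamma),j_q(N_{\gamma'})$ in $(j_q(t),\in,R)$. As $j_q(t)$ is transitive, it is true of these sets.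

*Covering: $\bigcup_{\gamma\in D}j_q(N_\gamma)=N$.* The inclusion $\subseteq$ holds because $j_q(N_\gamma)\in N$ and $N$ is transitive. Given $y\in N$, take $x\in N$ with $y\in j_q(x)$, by (3), and $\gamma\in D$ with $x\in N_\gamma$. By (2) for $t=N_\gamma$, $j_q(x)\in j_q(N_\gamma)$ and $j_q(N_\gamma)$ is transitive. So $y\in j_q(N_\gamma)$.

*Chain: for every $\sigma\in\Sigma$ and every $\gamma\in D$, $\sigma$ is absolute between $(j_q(N_\gamma),R)$ and $(N,R)$.* We use induction on $\sigma$. The atomic and Boolean cases are clear. Let $\sigma=\exists v\,\tau$ and $\vec a\in j_q(N_\gamma)$. A witness in $j_q(N_\gamma)$ is a witness in $N$, by the induction hypothesis. Conversely, let $v\in N$ with $(N,R)\models\tau(v,\vec a)$. By Covering, and since the images increase by Transfer, there is $\gamma'>\gamma$ in $D$ with $v\in j_q(N_{\gamma'})$; also $\vec a\in j_q(N_{\gamma'})$. By the induction hypothesis for $\gamma'$, $(j_q(N_{\gamma'}),R)\models\tau(v,\vec a)$. So $(j_q(N_{\gamma'}),R)\models\sigma(\vec a)$, and by Transfer $(j_q(N_\gamma),R)\models\sigma(\vec a)$.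

*Conclusion.* Choose $\gamma\in D$ with $\vec x\in N_\gamma$. Then
$$(N,R)\models\psi(\vec x)\iff(N_\gamma,R)\models\psi(\vec x)\iff(j_q(N_\gamma),R)\models\psi(j_q(\vec x))\iff(N,R)\models\psi(j_q(\vec x)).$$
The first equivalence holds since $\gamma\in D$, the second is (2) with $t=N_\gamma$, and the third is Chain. This proves (4).

**Step B12: contradiction.** Now the argument of Section 5 runs inside $(N,\in,R)$. Since $p\in E$, and by condition (4) of the definition of $E$, there is a least ordinal $\kappa_0$ such that for some $q\in E$, $\kappa_0$ is the least ordinal moved by $j_q$. As $E$ is definable over $(N,\in,R)$ without parameters and $\mathrm{Ord}\subseteq N$, $\kappa_0$ is the unique solution in $(N,R)$ of a parameter-free formula $\psi(v)$ of $\{\in,R\}$. Fix $q\in E$ whose least moved ordinal is $\kappa_0$. By (4) of Step B11, $(N,R)\models\psi(j_q(\kappa_0))$. By uniqueness $j_q(\kappa_0)=\kappa_0$. But $j_q$ moves $\kappa_0$. This contradiction proves Theorem B.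

Cofinality was used only through $p\in j(z)$, and only in Step B3. That $\psi$ mentions $R$ does no harm: condition (2) asks for elementarity in the language with $R$.

## 9. Which parameters are excluded, and how much elementarity is needed

Two consequences follow quickly.

**Proposition B′.** Over $\mathrm{ZF}^{c-}$, a non-trivial elementary $j:V\to V$, cofinal or not, is never definable without parameters, from an ordinal, or from an element of $\mathrm{ran}(j)$.

By Theorem B it suffices to find $z$ with $p\in j(z)$. If $p=\alpha$ is an ordinal, then $\alpha\le j(\alpha)$: if $\alpha$ were least with $j(\alpha)<\alpha$, then $j(j(\alpha))<j(\alpha)$ would contradict minimality. So $\alpha\in j(\alpha)+1=j(\alpha+1)$. If $p=j(x)$, then $p\in j(\{x\})$. If no parameter is used, take $p=\emptyset$, which is an ordinal.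

**Proposition B″.** For each $\varphi$ there is $n$ such that $\mathrm{ZF}^{c-}$ proves that no $p$ makes $\varphi(\cdot,\cdot,p)$ a non-trivial cofinal $\Sigma_n$-elementary map $V\to V$.

By Theorem B there is a proof of a contradiction from $(\mathrm{ZF}^{c-})_\varphi$ with cofinality. It uses finitely many elementarity axioms. Take $n$ so large that each formula $\psi$ occurring in them is logically equivalent to a prenex $\Sigma_n$ formula. Since $p$ is a constant that does not occur in $\mathrm{ZF}^{c-}$, the proof excludes every $p$.

## 10. Bounds on the hypothesis in Theorem A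

Two more supplements concern the hypothesis I1. The first says that a formally weaker hypothesis suffices for consistency.

For $p:V_\lambda\to V_\lambda$ and $A\subseteq V_\lambda$ we have, as before, $p^+(A)=\bigcup\{p(a):a\in V_\lambda,\ a\subseteq A\}$. Let $T_n$ be $\mathrm{ZFC}$ plus: for some limit $\lambda>\omega$ and some $p:V_\lambda\to V_\lambda$ other than the identity, $p^+$ extends $p$ and is a $\Sigma_n$-elementary map $V_{\lambda+1}\to V_{\lambda+1}$.

**Proposition A′.** If every $T_n$ is consistent, then $(\mathrm{ZFC}^-)_\varphi$, without the cofinality axiom, is consistent for the $\varphi$ of Theorem A.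

By (1), $\mathrm{ZFC}+\mathrm{I1}$ proves each $T_n$; there $p\neq\mathrm{id}$, since $p=\mathrm{id}$ would give $j=p^+=\mathrm{id}$. For the proof, let $\Gamma$ be a finite part of $(\mathrm{ZFC}^-)_\varphi$, with elementarity axioms for $\psi_1,\dots,\psi_k$. Choose $n$ such that the following formulas and their negations are equivalent over $V_{\lambda+1}$ to $\Sigma_n$ formulas: $\psi_1^*,\dots,\psi_k^*$, "$E,u$ is a code", "$(E,u)\sim(E',u')$", and the definitions of $V_\lambda$, of $(1,0)$ and of $A\mapsto E_A$. In a model of $T_n$ put $j=p^+$, and form $H$, codes and $j^*$ as in Section 4. Step A1 and Steps A4 and A5 do not mention $j$. In Steps A6 to A8, only preservation of the listed formulas is used: codes go to codes, $\sim$ is respected, $j^*$ preserves $\psi_1,\dots,\psi_k$, and $j(E_A)=E_{j(A)}$. Identity (1) now holds by definition of $j$, and $j(u)=p(u)\in V_\lambda$ for $u\in V_\lambda$ because $p^+$ extends $p$. Finally, $j^*$ is non-trivial because it extends $j\supseteq p\ne\mathrm{id}$. So $(H,\in,p)\models\Gamma$. By compactness $(\mathrm{ZFC}^-)_\varphi$ is consistent.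

The second supplement is a lower bound.

**Proposition C.** For every $\varphi$, $(\mathrm{ZF}^{c-})_\varphi$ without cofinality proves $\mathrm{Con}(\mathrm{ZFC})$.

We recall textbook facts about the constructible hierarchy, which need neither Power Set nor Choice. The class $L=\bigcup_\alpha L_\alpha$ has a parameter-free definable well-order $<_L$ in which each $L_\alpha$ is an initial segment. For limit $\beta>\omega$, the restriction of $<_L$ to $L_\beta$ is definable over $L_\beta$, and by condensation any $X\prec L_\beta$ collapses to some $L_\gamma$. For an infinite ordinal $\alpha$ the set $\omega\times\alpha^{<\omega}$ is in bijection with $|\alpha|$.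

Let $V\models(\mathrm{ZF}^{c-})_\varphi$. Step B1 did not use $p\in j(z)$, so there is a least ordinal $\kappa$ moved by $j$. As in Section 9, $j(\kappa)\ge\kappa$, hence $j(\kappa)>\kappa$. Since $j$ fixes all ordinals $\le\omega$, and $j(\beta+1)=j(\beta)+1$, $\kappa>\omega$ is a limit. We show $L_\kappa\models\mathrm{ZFC}$.

**Step C1: $\kappa$ is regular.** If $f:\alpha\to\kappa$ is cofinal with $\alpha<\kappa$, then $j(f):\alpha\to j(\kappa)$ is cofinal. But $j(f)(\xi)=j(f(\xi))=f(\xi)<\kappa<j(\kappa)$ for $\xi<\alpha$, a contradiction. In particular $\kappa$ is not an image of a smaller ordinal, so it is an uncountable cardinal.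

**Step C2: few constructible subsets.** For $\alpha<\kappa$ let $o(\alpha)$ be the order type of the constructible subsets of $\alpha$ under $<_L$; a priori it might be $\mathrm{Ord}$. We claim $o(\alpha)<\kappa$. Suppose there is a $\kappa$-th such set $A$. As $j$ fixes all ordinals $\le\alpha$, $j(A)\subseteq\alpha$, and $\xi\in A\iff\xi\in j(A)$, so $j(A)=A$. By elementarity $A$ is also the $j(\kappa)$-th such set, a contradiction. So $o(\alpha)\le\kappa$. If $o(\alpha)=\kappa$, then $\kappa=o(\alpha)=o(j(\alpha))=j(o(\alpha))=j(\kappa)$, a contradiction.

**Step C3: $P(\alpha)\cap L\subseteq L_\kappa$ for $\omega\le\alpha<\kappa$.** Let $A\subseteq\alpha$ be constructible, and take a limit $\beta>\alpha$ with $A\in L_\beta$. Let $X\prec L_\beta$ be the hull of $\alpha\cup\{\alpha,A\}$ under the Skolem functions defined with $<_L$. It collapses to some $L_\gamma$. As $\alpha\subseteq X$, the collapse fixes each $\xi<\alpha$, and therefore it fixes $A$; so $A\in L_\gamma$. Now $X$ is an image of a subset of $\omega\times(\alpha+2)^{<\omega}$, which has cardinality $|\alpha|<\kappa$. So $\gamma$ is an image of an ordinal below $\kappa$, and $\gamma<\kappa$ by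 Step C1.

**Step C4: $P(\alpha)\cap L\in L_\kappa$ for $\omega\le\alpha<\kappa$.** Send $\xi<o(\alpha)$ to the least $\delta<\kappa$ such that the $\xi$-th constructible subset of $\alpha$ lies in $L_\delta$. As $o(\alpha)<\kappa$ and $\kappa$ is regular, these $\delta$ are bounded. So $P(\alpha)\cap L\subseteq L_\delta$ for some $\delta<\kappa$ with $\delta>\alpha$, and $P(\alpha)\cap L=\{A\in L_\delta:A\subseteq\alpha\}\in L_{\delta+1}$.

**Step C5: $|L_\delta|<\kappa$ for $\delta<\kappa$.** Show by induction that the order type of $(L_\delta,<_L)$ is below $\kappa$. At successors, $L_{\delta+1}$ is an image of a subset of $\omega\times L_\delta^{<\omega}$. This has cardinality below $\kappa$, as $L_\delta$ is in bijection with an ordinal below $\kappa$. So the order type of $L_{\delta+1}$ is an image of an ordinal below $\kappa$, and hence is below $\kappa$. At limits the order type is the supremum of the earlier ones, which is below $\kappa$ by regularity.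

**Step C6: $L_\kappa\models\mathrm{ZFC}$.** Extensionality and Foundation hold by transitivity; Pairing, Union and Infinity hold since $\kappa>\omega$ is a limit. Collection: given $a\in L_\kappa$, the least levels containing witnesses for the $x\in a$ are fewer than $\kappa$ many ordinals below $\kappa$, by Step C5, so they are bounded below $\kappa$. Separation: as in Step B6, iterate $\omega$ times the closure of $L_\beta$ under least levels of witnesses. By Step C5 and regularity the bounds stay below $\kappa$, and $\kappa>\omega$ is regular, so the supremum $\delta$ is below $\kappa$. This gives $\delta<\kappa$, containing the given parameters, with the formula absolute between $L_\delta$ and $L_\kappa$. The required set is then in $L_{\delta+1}$. So $L_\kappa\models\mathrm{ZF}^-+V=L$. For limit $\delta$ with $\omega<\delta<\kappa$ the order $<_L$ on $L_\delta$ is an element of $L_{\delta+1}$, so in $L_\kappa$ every set is well-ordered, hence in bijection with an ordinal, and Choice holds. Power Set: given $x\in L_\kappa$, take an injection $g:x\to\alpha$ in $L_\kappa$ with $\alpha<\kappa$ infinite. The subsets of $x$ in $L_\kappa$ are the sets $g^{-1}[A]$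 with $A\in P(\alpha)\cap L$. By Step C4 and Replacement in $L_\kappa$ they form a set in $L_\kappa$.

Since $L_\kappa$ is a set with a satisfaction relation, the theory proves $\mathrm{Con}(\mathrm{ZFC})$. This proves Proposition C.

Consequently, if PRA proved $\mathrm{Con}(\mathrm{ZFC})\to\mathrm{Con}((\mathrm{ZF}^-)_\varphi)$ for some $\varphi$, then $(\mathrm{ZF}^-)_\varphi$ would prove its own consistency, and so it would be inconsistent by Gödel's second incompleteness theorem. Thus the hypothesis in Theorem A cannot be replaced by $\mathrm{Con}(\mathrm{ZFC})$ in this sense. The exact consistency strength of item 1 is not determined here.
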